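\title{Fillability and the Rothberger number of fragmented ideals}

\begin{abstract}
The Rothberger number $\mathfrak b(\mathcal I)$ of an ideal $\mathcal I$ on $\omega$ is the least $\kappa$ such that $\mathcal P(\omega)/\mathcal I$ has a gap of type $(\omega,\kappa)$. A conjecture of Hru\v{s}\'ak predicts that a fragmented ideal satisfies $\mathfrak b(\mathcal I)\ge\mathrm{add}(\mathcal N)$ if it is gradually fragmented and $\mathfrak b(\mathcal I)=\aleph_1$ otherwise. We construct in ZFC a fragmented ideal that is not gradually fragmented and satisfies $\mathfrak b(\mathcal I)\ge\mathrm{add}(\mathcal N)$. So the conjecture fails whenever $\mathrm{add}(\mathcal N)>\aleph_1$; it holds when $\mathfrak b=\aleph_1$, and it is therefore independent of ZFC. The numerical dichotomy survives: every fragmented ideal has $\mathfrak b(\mathcal I)=\aleph_1$ or $\mathfrak b(\mathcal I)\ge\mathrm{add}(\mathcal N)$, with a different dividing line, which we call fillability.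
\end{abstract}

\section{Gaps, fragmented ideals and the conjecture}\label{sec:intro}

An \emph{ideal} on $\omega$ is a family $\mathcal I\subseteq\mathcal P(\omega)$ that is closed under subsets and finite unions, contains all finite sets, and does not contain $\omega$. We write $A\subseteq_{\mathcal I}C$ if $A\setminus C\in\mathcal I$.

Let $\{A_n:n<\omega\}$ and $\{B_\alpha:\alpha<\kappa\}$ be families of subsets of $\omega$ such that $A_n\subseteq_{\mathcal I}A_{n+1}$ and $A_n\cap B_\alpha\in\mathcal I$ for all $n$ and $\alpha$. A set $C\subseteq\omega$ \emph{separates} them if $A_n\subseteq_{\mathcal I}C$ for all $n$ and $C\cap B_\alpha\in\mathcal I$ for all $\alpha$. If no set separates them, the two families form a \emph{Rothberger gap of type $(\omega,\kappa)$} in $\mathcal P(\omega)/\mathcal I$. The \emph{Rothberger number} $\mathfrak b(\mathcal I)$ is the least $\kappa$ for which there is such a gap. It measures how many sets one needs in order to block every upper bound of a countable increasing chain. The set $\bigcup_{l\le n}A_l$ differs from $A_n$ by a subset of $\bigcup_{l\le n}(A_l\setminus A_n)\in\mathcal I$, so replacing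 the one by the other changes neither the hypotheses nor the separating sets. We therefore always assume $A_n\subseteq A_{n+1}$, call such a sequence $A=(A_n)_{n<\omega}$ a \emph{tower}, and put $A_{-1}=\emptyset$.

Two cardinals serve as yardsticks. For $f,g\in\omega^\omega$ write $f\le^* g$ if $f(n)\le g(n)$ for all but finitely many $n$; the cardinal $\mathfrak b$ is the least size of a subset of $\omega^\omega$ that has no upper bound in $\le^*$. The cardinal $\mathrm{add}(\mathcal N)$ is the least size of a family of Lebesgue null sets of reals whose union is not null. One has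
\begin{equation}\label{eq:cardinals}
\aleph_1\le\mathrm{add}(\mathcal N)\le\mathfrak b\le 2^{\aleph_0};
\end{equation}
the first inequality holds because a countable union of null sets is null, and the second is in \cite[Chapter~2]{BJ}.

\begin{example}\label{ex:fin}
Let $\mathrm{Fin}$ be the ideal of finite sets, let $A$ be a tower, and let $B_\alpha$ $(\alpha<\kappa)$ have finite intersection with every $A_n$, where $\kappa<\mathfrak b$. Choose $h_\alpha(n)$ above all elements of $A_n\cap B_\alpha$, and choose $h$ and numbers $n_\alpha$ with $h_\alpha(n)\le h(n)$ for $n\ge n_\alpha$. Then $C=\bigcup_n\{x\in A_n:x\ge h(n)\}$ contains all but finitely many points of each $A_n$, and $C\cap B_\alpha\subseteq A_{n_\alpha}\cap B_\alpha$ is finite. So $\mathfrak b(\mathrm{Fin})\ge\mathfrak b$, and Theorem~\ref{thm:dichotomy}(a) below gives equality.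
\end{example}

A \emph{submeasure} on a finite set $a$ is a map $\varphi:\mathcal P(a)\to[0,\infty)$ with $\varphi(\emptyset)=0$ that is monotone ($b\subseteq c$ implies $\varphi(b)\le\varphi(c)$) and subadditive ($\varphi(b\cup c)\le\varphi(b)+\varphi(c)$). An ideal $\mathcal I$ is \emph{fragmented} if there are a partition $\{a_i:i<\omega\}$ of $\omega$ into finite sets, the \emph{fragments}, and submeasures $\varphi_i$ on $a_i$ such that
\[
\mathcal I=\{X\subseteq\omega:\exists k<\omega\ \forall i<\omega\ \ \varphi_i(X\cap a_i)\le k\}.
\]
The sequence $(a_i,\varphi_i)_{i<\omega}$ is a \emph{witness} for $\mathcal I$; one ideal has many witnesses. For $X\subseteq\omega$ we abbreviate $\varphi_i(X\cap a_i)$ by $\varphi_i(X)$. Since each $\varphi_i$ takes finite values, finitely many fragments never matter: if $\varphi_i(X)\le k$ for all but finitely many $i$, then $X\in\mathcal I$.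

If $j$ subsets of $a_i$ have submeasure at most $k$, subadditivity bounds the submeasure of their union by $jk$. A witness is \emph{gradual} if late fragments admit a bound that does not depend on $j$: for every $k<\omega$ there is $k'<\omega$ such that for every $j<\omega$, for all but finitely many $i$, every family $\mathcal B\subseteq\mathcal P(a_i)$ with $|\mathcal B|\le j$ and $\varphi_i(b)\le k$ for all $b\in\mathcal B$ satisfies $\varphi_i(\bigcup\mathcal B)\le k'$. A fragmented ideal is \emph{gradually fragmented} if it has a gradual witness.

The two simplest witnesses lie on opposite sides. With $a_i=\{i\}$ and $\varphi_i(\{i\})=i$ one obtains $\mathrm{Fin}$, and the witness is gradual with $k'=k$. With $|a_i|=i+1$ and $\varphi_i(b)=|b|$ one obtains the \emph{counting ideal} of sets that meet all fragments in a bounded number of points. This witness is not gradual, since $j$ singletons have a union of size $j$, and we shall see in Example~\ref{ex:counting} that the counting ideal has the least possible Rothberger number $\aleph_1$. Two results quoted in the paper of Brendle and Mej\'ia \cite{BM} extend this picture: $\mathfrak b(\mathcal I)\ge\mathrm{add}(\mathcal N)$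 holds for every gradually fragmented ideal, and $\mathfrak b(\mathcal I)=\aleph_1$ holds for a large class of fragmented ideals that are not gradually fragmented. It is natural to guess that gradual fragmentation is exactly the dividing line. This is the dichotomy conjecture of Hru\v{s}\'ak, posed in \cite{BM}.

\begin{quote}
\textbf{Conjecture.} Let $\mathcal I$ be a fragmented ideal.
\begin{itemize}
\item[(I)] If $\mathcal I$ is not gradually fragmented, then $\mathfrak b(\mathcal I)=\aleph_1$.
\item[(II)] If $\mathcal I$ is gradually fragmented, then $\mathfrak b(\mathcal I)\ge\mathrm{add}(\mathcal N)$.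
\end{itemize}
\end{quote}

Section~\ref{sec:results} isolates the finite combinatorial property that actually decides between $\aleph_1$ and $\mathrm{add}(\mathcal N)$ and states the results. Section~\ref{sec:dichotomy} proves the dichotomy. Section~\ref{sec:example} builds the counterexample to clause (I) from a finite submeasure with an absorption property, and Sections~\ref{sec:onelevel}--\ref{sec:construction} construct that submeasure.

\section{Fillability and the main results}\label{sec:results}

Suppose we want to separate a tower $A$ from fewer than $\mathrm{add}(\mathcal N)$ sets $B_\alpha$. We shall see that the smallness of the family gives two things. First, after a harmless change of the $B_\alpha$, one function $h$ satisfies $\varphi_i(B_\alpha\cap A_n)\le h(n)$ for all $\alpha,n,i$. Second, on each fragment $a_i$ there is a short list of candidates, of slowly growing length, such that $B_\alpha\cap a_i$ is on the list for all but finitely many $i$. What remains is a finite problem on $a_i$: find $C\subseteq a_i$ that contains most of each $A_n\cap a_i$ and meets each candidate in a small set. For a gradual witness one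 simply removes all candidates from $a_i$. But separation does not ask that $C$ be disjoint from the candidates, only that it meet them in bounded submeasure. The next definition asks for exactly this.

\begin{definition}\label{def:fillable}
Let $(a_i,\varphi_i)_{i<\omega}$ be a witness, $A$ a tower and $h\in\omega^\omega$. For $M,i<\omega$, an \emph{$M$-test at $i$} is a set $T\subseteq A_M\cap a_i$ with $\varphi_i(T\cap A_n)\le h(n)$ for all $n\le M$. For $g\in\omega^\omega$ and $k,M,N<\omega$, the index $i$ is \emph{$(g,k,M,N)$-good for $(A,h)$} if for all $M$-tests $T_1,\dots,T_N$ at $i$ there is $C\subseteq A_M\cap a_i$ with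
\[
\varphi_i(A_n\setminus C)\le g(n)\quad(n\le M),\qquad \varphi_i(C\cap T_s)\le k\quad(1\le s\le N).
\]
The pair $(A,h)$ is \emph{fillable} if there are $g$ and $k$ such that for all $M$ and $N$, all but finitely many $i$ are $(g,k,M,N)$-good. The witness is \emph{fillable} if every pair $(A,h)$ is fillable.
\end{definition}

If $N=0$ or $k\ge h(M)$, then every $i$ is good, by $C=A_M\cap a_i$. So the content of the definition is that $k$ stays fixed while $h(M)$ grows, and that $g$ stays fixed while $N$ grows. Goodness depends on $g$ only through $g{\upharpoonright}(M+1)$. If $h\le h'$, every test for $h$ is a test for $h'$, so an index that is good for $(A,h')$ is good for $(A,h)$.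

\begin{theorem}\label{thm:dichotomy}
Let $\mathcal I$ be a fragmented ideal, with any witness.
\begin{itemize}
\item[(a)] $\aleph_1\le\mathfrak b(\mathcal I)\le\mathfrak b$.
\item[(b)] If the witness is fillable, then $\mathfrak b(\mathcal I)\ge\mathrm{add}(\mathcal N)$.
\item[(c)] If the witness is not fillable, then $\mathfrak b(\mathcal I)=\aleph_1$.
\item[(d)] If the witness is gradual, then it is fillable.
\item[(e)] Fillability depends only on $\mathcal I$, not on the witness.
\end{itemize}
\end{theorem}

By (e) we may call a fragmented ideal \emph{fillable} if some, equivalently every, witness is fillable. By (d) every gradually fragmented ideal is fillable. The converse fails.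

\begin{theorem}\label{thm:example}
There is, in ZFC, a fragmented ideal $\mathcal I$ that is fillable, and hence satisfies $\mathrm{add}(\mathcal N)\le\mathfrak b(\mathcal I)\le\mathfrak b$, but is not gradually fragmented.
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{itemize}
\item[(i)] In ZFC, every fragmented ideal has $\mathfrak b(\mathcal I)=\aleph_1$ or $\mathfrak b(\mathcal I)\ge\mathrm{add}(\mathcal N)$, and clause \emph{(II)} of the conjecture is true.
\item[(ii)] If $\mathrm{add}(\mathcal N)>\aleph_1$, then clause \emph{(I)} is false, and a fragmented ideal has $\mathfrak b(\mathcal I)=\aleph_1$ if and only if it is not fillable.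
\item[(iii)] If $\mathfrak b=\aleph_1$, then the conjecture is true.
\end{itemize}
In particular the conjecture is independent of ZFC.
\end{corollary}

\begin{proof}
Part (i) follows from (b), (c) and (d) of Theorem~\ref{thm:dichotomy}. If $\mathrm{add}(\mathcal N)>\aleph_1$, the ideal of Theorem~\ref{thm:example} violates clause (I), and (b) and (c) give the equivalence in (ii). If $\mathfrak b=\aleph_1$, then (a) and \eqref{eq:cardinals} give $\mathfrak b(\mathcal I)=\aleph_1=\mathrm{add}(\mathcal N)$ for every fragmented ideal, so both clauses hold. Finally, CH implies $\mathfrak b=\aleph_1$ by \eqref{eq:cardinals}, and Martin's axiom with $\neg$CH implies $\mathrm{add}(\mathcal N)>\aleph_1$.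
\end{proof}

So the conjecture can hold only when $\mathrm{add}(\mathcal N)=\aleph_1$, and then clause (II) says no more than Theorem~\ref{thm:dichotomy}(a).

\begin{example}\label{ex:counting}
The witness $|a_i|=i+1$, $\varphi_i(b)=|b|$ of the counting ideal is not fillable. Partition $\omega$ into infinite sets $D_0,D_1,\dots$, let $A_n=\bigcup\{a_i:i\in D_0\cup\dots\cup D_n\}$ and $h(n)=n+1$. Given $g$ and $k$, let $M=k$ and $N=g(k)+1$, and let $i\in D_k$ satisfy $|a_i|\ge N(k+1)$. Pairwise disjoint sets $T_1,\dots,T_N\subseteq a_i$ of size $k+1$ are $k$-tests at $i$, since they miss $A_n$ for $n<k$. If $|C\cap T_s|\le k$ for all $s$, then $C$ omits a point of each $T_s$, so $\varphi_i(A_k\setminus C)\ge N>g(k)$. Thus infinitely many $i$ are not $(g,k,M,N)$-good. By Theorem~\ref{thm:dichotomy} the counting ideal has Rothberger number $\aleph_1$ and has no gradual witness at all.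
\end{example}

In this example the freedom to meet the tests in bounded submeasure does not help, because shrinking $N$ disjoint tests costs $N$ points. The counterexample needs fragments on which small sets can have a large union and yet one set of bounded submeasure removes most of each of $N$ tests at once.

\section{Proof of the dichotomy}\label{sec:dichotomy}

Fix a fragmented ideal $\mathcal I$ and a witness $(a_i,\varphi_i)_{i<\omega}$.

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}(a)]
\emph{Lower bound.} Let $A$ be a tower and let $B_l$ $(l<\omega)$ satisfy $A_n\cap B_l\in\mathcal I$; a finite family is padded with empty sets. Put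
\[
C=\bigcup_{n<\omega}\Big((A_n\setminus A_{n-1})\setminus\bigcup_{l\le n}B_l\Big).
\]
A point of $A_n\setminus C$ lies in $A_{n'}\setminus A_{n'-1}$ for some $n'\le n$ and hence in some $B_l$ with $l\le n'$; so $A_n\setminus C\subseteq\bigcup_{l\le n}(A_n\cap B_l)\in\mathcal I$. A point of $C\cap B_l$ lies in $A_n\setminus A_{n-1}$ for some $n<l$; so $C\cap B_l\subseteq A_{l-1}\cap B_l\in\mathcal I$. Hence there is no gap of type $(\omega,\kappa)$ with $\kappa\le\aleph_0$.

\emph{Upper bound.} Since $\omega\notin\mathcal I$, for every $k$ there are infinitely many $i$ with $\varphi_i(a_i)\ge k$. So we can choose pairwise distinct indices $i(n,k)$ $(n,k<\omega)$ with $\varphi_{i(n,k)}(a_{i(n,k)})\ge k$. Let $F\subseteq\omega^\omega$ be $\le^*$-unbounded of size $\mathfrak b$, and put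
\[
A_n=\bigcup_{l\le n}\bigcup_{k<\omega}a_{i(l,k)},\qquad B_f=\bigcup_{n<\omega}a_{i(n,f(n))}\quad(f\in F).
\]
Then $A_n\cap B_f=\bigcup_{l\le n}a_{i(l,f(l))}$ is finite. Suppose $C$ separates. Choose $c(n)$ and $k_f$ in $\omega$ with $\varphi_i(A_n\setminus C)\le c(n)$ and $\varphi_i(C\cap B_f)\le k_f$ for all $i$. For $i=i(n,f(n))$ we have $a_i\subseteq A_n\cap B_f$, so $a_i\subseteq(A_n\setminus C)\cup(C\cap B_f)$ and $f(n)\le\varphi_i(a_i)\le c(n)+k_f$. Thus $f(n)\le c(n)+n$ for $n\ge k_f$, and the function $n\mapsto c(n)+n$ bounds $F$, a contradiction.
\end{proof}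

Part (b) uses the following localization theorem of Bartoszy\'nski \cite[Theorem~2.3.9]{BJ}: \emph{if $F\subseteq\omega^\omega$ and $|F|<\mathrm{add}(\mathcal N)$, then there are sets $S(q)\subseteq\omega$ with $|S(q)|\le q$ such that every $f\in F$ satisfies $f(q)\in S(q)$ for all but finitely many $q$.} Fillability handles $q$ tests only on fragments beyond some index depending on $q$, so we apply the theorem to long blocks of fragments and not to single fragments.

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}(b)]
Let $\kappa<\mathrm{add}(\mathcal N)$, let $A$ be a tower, and let $B_\alpha$ $(\alpha<\kappa)$ satisfy $A_n\cap B_\alpha\in\mathcal I$ for all $n$.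

\emph{A uniform bound.} Choose $h_\alpha\in\omega^\omega$ with $\varphi_i(A_n\cap B_\alpha)\le h_\alpha(n)$ for all $i,n$. As $\kappa<\mathfrak b$ by \eqref{eq:cardinals}, there are $h$ and numbers $n_\alpha$ with $h_\alpha(n)\le h(n)$ for $n\ge n_\alpha$. Put $B'_\alpha=B_\alpha\setminus A_{n_\alpha}$. Then $B_\alpha\setminus B'_\alpha=A_{n_\alpha}\cap B_\alpha\in\mathcal I$, and $\varphi_i(B'_\alpha\cap A_n)\le h(n)$ for all $i$ and \emph{all} $n$, because $B'_\alpha\cap A_n=\emptyset$ for $n\le n_\alpha$.

\emph{Candidates.} Let $g,k$ witness that $(A,h)$ is fillable. Choose $0=i_0<i_1<\cdots$ such that every $i\ge i_q$ is $(g,k,q,q)$-good; $i_0=0$ is allowed because $N=0$ is trivial. Let $b_q=\bigcup\{a_i:i_q\le i<i_{q+1}\}$. Code finite subsets of $\omega$ by natural numbers and apply the localization theorem to the functions $q\mapsto B'_\alpha\cap b_q$. This gives families $S(q)$ of at most $q$ finite sets such that for every $\alpha$ we have $B'_\alpha\cap b_q\in S(q)$ for all but finitely many $q$.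

\emph{Filling.} Let $i_q\le i<i_{q+1}$. Among the sets $t\cap A_q\cap a_i$ with $t\in S(q)$ take those that are $q$-tests at $i$, and pad the list with $\emptyset$ to length $q$. Goodness gives $C_i\subseteq A_q\cap a_i$ with $\varphi_i(A_n\setminus C_i)\le g(n)$ for $n\le q$ and $\varphi_i(C_i\cap T)\le k$ for each $T$ on the list. Let $C=\bigcup_iC_i$. For fixed $n$ we have $\varphi_i(A_n\setminus C)\le g(n)$ for all $i\ge i_n$, so $A_n\subseteq_{\mathcal I}C$. Fix $\alpha$, and let $q$ be such that $B'_\alpha\cap b_q\in S(q)$. For $i_q\le i<i_{q+1}$ the set $T=B'_\alpha\cap A_q\cap a_i$ is a $q$-test by the uniform bound, so it is on the list at $i$; and $C\cap B'_\alpha\cap a_i=C_i\cap T$ because $C_i\subseteq A_q$. Hence $\varphi_i(C\cap B'_\alpha)\le k$ for all but finitely many $i$, and $C\cap B_\alpha\in\mathcal I$. So $C$ separates.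
\end{proof}

For (c) we must build $\aleph_1$ sets $B_\alpha$ that defeat every $C$, without knowing the bounds $g,k$ that $C$ will satisfy. Two observations make this possible. A failure of goodness involves only a finite part of $g$, so there are only countably many kinds of failure, and we can reserve infinitely many fragments for each. And any $C$ satisfies one bound $k$ against uncountably many $B_\alpha$, so it suffices that \emph{any} $N$ of the sets $B_\alpha$ realize, on some reserved fragment, the whole list of $N$ tests that witnesses failure.

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}(c)]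
Let $(A,h)$ be not fillable. Enlarging $h$ preserves this, so we may assume that $h$ is nondecreasing. Let $\Theta$ be the countable set of all $\theta=(\sigma,k,M,N)$ with $\sigma\in\omega^{M+1}$ such that infinitely many $i$ are not $(\sigma,k,M,N)$-good; here $N\ge1$ necessarily. Choose pairwise disjoint infinite sets $D_\theta$ $(\theta\in\Theta)$, where $D_\theta$ consists of indices that are not $\theta$-good; for this, go through a list in which each $\theta$ occurs infinitely often and pick a new index each time. For $i\in D_\theta$ fix $M$-tests $T^i_1,\dots,T^i_N$ at $i$ for which no $C$ as in Definition~\ref{def:fillable} exists. The set of pairs $(\ell,f)$ with $\ell<\omega$ and $f:2^\ell\to\{1,\dots,N\}$, where $2^\ell$ is the set of binary strings of length $\ell$, is countably infinite (also for $N=1$); fix a bijection between it and $D_\theta$.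

Fix distinct $x_\alpha\in2^\omega$ $(\alpha<\omega_1)$. Define $B_\alpha$ by $B_\alpha\cap a_i=T^i_{f(x_\alpha\upharpoonright\ell)}$ if $i\in D_\theta$ corresponds to $(\ell,f)$, and $B_\alpha\cap a_i=\emptyset$ if $i\notin\bigcup_\theta D_\theta$. An $M$-test $T$ at $i$ satisfies $\varphi_i(T\cap A_n)\le h(n)$ also for $n>M$, since then $T\cap A_n=T=T\cap A_M$ and $h(M)\le h(n)$. So $\varphi_i(B_\alpha\cap A_n)\le h(n)$ for all $i$, and $A_n\cap B_\alpha\in\mathcal I$.

Suppose $C$ separates. Choose $g$ with $\varphi_i(A_n\setminus C)\le g(n)$ for all $i,n$. Choose $k$ and an uncountable $W\subseteq\omega_1$ with $\varphi_i(C\cap B_\alpha)\le k$ for all $i$ and all $\alpha\in W$. As $(A,h)$ is not fillable, there are $M,N$ with $\theta=(g{\upharpoonright}(M+1),k,M,N)\in\Theta$. Take $F\subseteq W$ with $|F|=N$, take $\ell$ so large that the strings $x_\alpha{\upharpoonright}\ell$ $(\alpha\in F)$ are distinct, and take $f:2^\ell\to\{1,\dots,N\}$ that maps these strings bijectively onto $\{1,\dots,N\}$. Let $i\in D_\theta$ correspond to $(\ell,f)$. Then each $T^i_s$ equals $B_\alpha\cap a_i$ for some $\alpha\in F$. The set $C'=C\cap A_M\cap a_i$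 satisfies $\varphi_i(A_n\setminus C')=\varphi_i(A_n\setminus C)\le g(n)$ for $n\le M$ and $\varphi_i(C'\cap T^i_s)\le k$ for all $s$, against the choice of the tests. So there is a gap of type $(\omega,\omega_1)$, and $\mathfrak b(\mathcal I)=\aleph_1$ by (a).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}(d)]
Given $(A,h)$, let $g(n)$ be the number $k'$ that graduality assigns to $h(n)$, and let $k=0$. Given $M,N$, let $i$ be so large that for each $n\le M$ a union of at most $N$ subsets of $a_i$ of submeasure at most $h(n)$ has submeasure at most $g(n)$. For $M$-tests $T_1,\dots,T_N$ at $i$ put $C=(A_M\cap a_i)\setminus\bigcup_sT_s$. Then $C\cap T_s=\emptyset$, and for $n\le M$ the set $(A_n\cap a_i)\setminus C=\bigcup_s(T_s\cap A_n)$ has submeasure at most $g(n)$.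
\end{proof}

Parts (b) and (c) already prove (e) when $\mathrm{add}(\mathcal N)>\aleph_1$, for then a witness is fillable if and only if $\mathfrak b(\mathcal I)>\aleph_1$, which does not mention the witness. The general case reduces to this one by absoluteness. Recall that a formula with real parameters is \emph{arithmetical} if its quantifiers range over $\omega$, and that it is $\Pi^1_1$ or $\Pi^1_2$ if it has the form $\forall x\,\psi$ or $\forall x\,\exists y\,\psi$, respectively, with $x,y$ ranging over reals and $\psi$ arithmetical. Shoenfield's absoluteness theorem says that a $\Pi^1_2$ statement (in particular a $\Pi^1_1$ or arithmetical one) with parameters in the ground model $V$ holds in $V$ if and only if it holds in a given forcing extension $V[G]$.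

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}(e)]
Code a witness by a real that lists the sets $a_i$ and, for each $b\subseteq a_i$, the rationals above $\varphi_i(b)$. Then ``$\varphi_i(X)\le n$'' is arithmetical in $X$ and the code. Goodness quantifies only over subsets of the finite set $a_i$, so it is arithmetical too, and fillability of the witness, which has the form $\forall(A,h)\,\exists g\,[A\text{ is a tower}\Rightarrow\exists k\,\forall M,N\,\exists i_0\,\forall i\ge i_0\,\cdots]$, is $\Pi^1_2$. That the code describes a partition into finite sets with submeasures and $\sup_i\varphi_i(a_i)=\infty$ is arithmetical. That two witnesses $(a_i,\varphi_i)$ and $(a'_l,\varphi'_l)$ define the same ideal is the $\Pi^1_1$ statement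
\[
\forall X\,\big[\exists k\,\forall i\ \varphi_i(X)\le k\iff\exists k\,\forall l\ \varphi'_l(X)\le k\big].
\]
Now take two witnesses for $\mathcal I$ and pass to a forcing extension $V[G]$ of Martin's axiom with $\neg$CH. There they are still witnesses for one fragmented ideal $\mathcal I^*$, and $\mathrm{add}(\mathcal N)>\aleph_1$. By (b) and (c) applied in $V[G]$, each of them is fillable in $V[G]$ if and only if $\mathfrak b(\mathcal I^*)>\aleph_1$. So in $V[G]$ both are fillable or neither is, and by absoluteness the same holds in $V$.
\end{proof}

\section{The counterexample from an absorbing submeasure}\label{sec:example}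

The fragments of the ideal in Theorem~\ref{thm:example} come from the following finite statement.

\begin{proposition}\label{prop:absorb}
For every $m\ge1$ there is $j_m\ge1$ such that for every $N\ge1$ there are a finite set $\Omega$ and a submeasure $\varphi$ on $\Omega$ with the following properties.
\begin{itemize}
\item[(A)] $\Omega=\bigcup_{p<j_m}S_p$ with $\varphi(S_p)\le1$ for all $p<j_m$.
\item[(B)] $\varphi(\Omega)=m$.
\item[(C)] For every family $\mathcal T$ of at most $N$ subsets of $\Omega$ there are $G_1,\dots,G_m\subseteq\Omega$ with $\varphi(G_r)\le r$ such that $\varphi(T\setminus G_r)\le2^{-r}\varphi(T)$ for all $T\in\mathcal T$ and all $r\le m$ with $\varphi(T)<r$.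
\end{itemize}
\end{proposition}

The order of the quantifiers is the point: $j_m$ does not depend on $N$. Properties (A) and (B) say that a bounded number of small sets has a large union, which destroys graduality. Property (C) says that one set $G_r$ of submeasure at most $r$ absorbs all but the fraction $2^{-r}$ of each of $N$ given sets of submeasure below $r$, which yields fillability.

\begin{proof}[Proof of Theorem~\ref{thm:example} from Proposition~\ref{prop:absorb}]
Partition $\omega$ into infinite sets $D_m$ $(m\ge1)$. For $i\in D_m$ let $(a_i,\varphi_i)$ be given by Proposition~\ref{prop:absorb} for $m$ and $N=\max(1,i)$, and let $S^i_p$ $(p<j_m)$ be the sets from (A). Identify $\omega$ with the disjoint union of the $a_i$, and let $\mathcal I$ be the family of all $X$ with $\sup_i\varphi_i(X)<\infty$. It is closed under subsets and finite unions, it contains the finite sets, and $\omega\notin\mathcal I$ because $\varphi_i(a_i)=m$ for $i\in D_m$. So $\mathcal I$ is a fragmented ideal.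

\emph{The witness is fillable.} Let $(A,h)$ be given. On the layer $A_n\setminus A_{n-1}$ the tests have submeasure at most $h(n)$, so we remove from this layer an absorbing set $G_r$ with $r>h(n)$, and we let $r$ grow with $n$ so that the remainders are summable. Put
\[
r_n=h(n)+n+1,\qquad g(n)=\sum_{l\le n}r_l,\qquad k=1 .
\]
Let $M,N$ be given, let $i\ge\max(1,N(M+1))$, say $i\in D_m$, and let $T_1,\dots,T_N$ be $M$-tests at $i$. Apply (C) to the at most $N(M+1)\le i$ sets $T_s\cap A_n$ $(1\le s\le N,\ n\le M)$, obtaining $G_1,\dots,G_m\subseteq a_i$. Let
\[
C=\bigcup\big\{\big((A_n\setminus A_{n-1})\cap a_i\big)\setminus G_{r_n}:n\le M,\ r_n\le m\big\}\subseteq A_M\cap a_i .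
\]
Fix $n\le M$. If $r_l\le m$ for all $l\le n$, then a point of $(A_n\cap a_i)\setminus C$ lies in $A_l\setminus A_{l-1}$ for some $l\le n$ and hence in $G_{r_l}$; so $\varphi_i(A_n\setminus C)\le\sum_{l\le n}r_l=g(n)$. If $r_l>m$ for some $l\le n$, then the whole fragment is small enough: $\varphi_i(A_n\setminus C)\le\varphi_i(a_i)=m<r_l\le g(n)$. Next fix $s$. Since $\varphi_i(T_s\cap A_n)\le h(n)<r_n$, property (C) applies whenever $r_n\le m$, and with $h(n)2^{-h(n)}\le1$ we get
\[
\varphi_i(C\cap T_s)\le\sum_{n\le M,\ r_n\le m}\varphi_i\big((T_s\cap A_n)\setminus G_{r_n}\big)\le\sum_{n<\omega}2^{-r_n}h(n)\le\sum_{n<\omega}2^{-n-1}=1 .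
\]
So $i$ is $(g,k,M,N)$-good, and the witness is fillable. Theorem~\ref{thm:dichotomy}(a),(b) give $\mathrm{add}(\mathcal N)\le\mathfrak b(\mathcal I)\le\mathfrak b$.

\emph{No witness is gradual.} Let $(a'_l,\varphi'_l)_{l<\omega}$ be any witness for $\mathcal I$ and suppose that it is gradual. Its partition may be unrelated to $\{a_i\}$, so we first show that the sets $S^i_p$ are uniformly small for it as well: the numbers
\[
\varphi'_l(S^i_p)\qquad(m\ge1,\ i\in D_m,\ p<j_m,\ l<\omega)
\]
are bounded. For each $i$ only finitely many of them are nonzero, since $a_i$ meets finitely many $a'_l$. So if they were unbounded, there would be distinct $i_t$ $(t<\omega)$ and $p_t,l_t$ with $\varphi'_{l_t}(S^{i_t}_{p_t})\ge t$. The set $X=\bigcup_tS^{i_t}_{p_t}$ satisfies $\varphi_i(X)\le1$ for all $i$, so $X\in\mathcal I$, and $\varphi'_{l_t}(X)\ge t$ for all $t$, so $X\notin\mathcal I$, which is absurd.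

Let $k\in\omega$ be a bound, and let $k'$ be the number that graduality assigns to $k$. For each $m$ choose $l_m$ such that for $l\ge l_m$ every union of at most $j_m$ subsets of $a'_l$ of submeasure at most $k$ has submeasure at most $k'$. Choose recursively $i_m\in D_m$ such that $a_{i_m}$ is disjoint from every $a'_l$ with $l<l_m$ and from every $a'_l$ that meets $a_{i_{m'}}$ for some $m'<m$. This is possible because these $a'_l$ have a finite union, the $a_i$ are pairwise disjoint, and $D_m$ is infinite. Here we use that $j_m$ does not depend on $N$: the number $l_m$ depends on $j_m$ and must be fixed before $i_m$ is chosen. Let $X=\bigcup_ma_{i_m}$. For each $l$, either $X\cap a'_l=\emptyset$, or there is exactly one $m$ with $a_{i_m}\cap a'_l\neq\emptyset$; in that case $l\ge l_m$ and $X\cap a'_l=\bigcup_{p<j_m}(S^{i_m}_p\cap a'_l)$, so $\varphi'_l(X)\le k'$. Hence $X\in\mathcal I$. But $\varphi_{i_m}(X)=m$ for all $m$, so $X\notin\mathcal I$, a contradiction.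
\end{proof}

\section{One level, and two obstacles}\label{sec:onelevel}

It remains to prove Proposition~\ref{prop:absorb}. Properties (A) and (C) are upper bounds on $\varphi$ and (B) is a lower bound. We therefore write down the sets that must be small, declare their weights, take the largest submeasure that respects these weights, and prove that $\Omega$ is still large.

\subsection*{The frame}
Let $Z$ be a finite set and $j,\tau\ge1$. Put
\[
\Omega=\{(p,e):p<j,\ e\subseteq Z,\ |e|\le\tau\},\qquad S_p=\{(p',e)\in\Omega:p'=p\},
\]
and for $e_0\subseteq Z$ and $z\in Z$ put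
\[
H_{e_0}=\{(p,e)\in\Omega:e_0\subseteq e\},\qquad H_z=H_{\{z\}},\qquad G_z=\Omega\setminus H_z .
\]
The sets $G_z$ are the prospective absorbing sets, and a point $(p,e)$ records the piece $S_p$ that contains it and the set $e$ of those $z$ for which it escapes $G_z$. We have $H_\emptyset=\Omega$, $H_e\cap H_{e'}=H_{e\cup e'}$, and $H_e=\emptyset$ if $|e|>\tau$: no point escapes more than $\tau$ absorbing sets.

Suppose that we are given finitely many \emph{basic sets}, among them $\Omega$, each with a positive weight. Basic sets are formal names such as ``$S_p\cap H_e$''; two names may denote the same subset of $\Omega$ and carry different weights. A \emph{cover} of $X\subseteq\Omega$ is a set of names whose union contains $X$, and its weight is the sum of the weights of its members. Let $\varphi(X)$ be the least weight of a cover of $X$. The empty cover gives $\varphi(\emptyset)=0$, a cover of $X$ covers every subset of $X$, and the union of covers of $X$ and $X'$ covers $X\cup X'$; so $\varphi$ is a submeasure, and $\varphi$ of a basic set is at most its weight.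

\subsection*{The case of one level}
The main idea is visible when we ask for absorption at a single threshold.

\begin{example}\label{ex:onelevel}
Let $m\ge2$, $N\ge1$, $\tau=m$, $j=m2^m$, and let $Z$ be any set with more than $Nm2^{m+1}$ elements. The basic sets are $S_p\cap H_e$ $(p<j,\ |e|\le m)$ of weight $2^{-|e|}$, the sets $G_z$ of weight $2$, and $\Omega$ of weight $m$. All weights are at least $2^{-m}$, and $\varphi(S_p)\le1$.

\emph{Absorption.} Let $\mathcal T$ consist of at most $N$ sets with $\varphi(T)<2$, and fix for each $T$ a cover of weight $\varphi(T)$. It consists of fewer than $2^{m+1}$ sets, all of the form $S_p\cap H_e$. So at most $Nm2^{m+1}$ elements of $Z$ occur in these covers, and some $u\in Z$ occurs in none. Then $S_p\cap H_e\cap H_u=S_p\cap H_{e\cup\{u\}}$ is empty or basic of half the weight of $S_p\cap H_e$. Hence $\varphi(T\setminus G_u)\le\varphi(T)/2$ for all $T\in\mathcal T$, while $\varphi(G_u)\le2$.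

\emph{Lower bound.} A cover of $\Omega$ of weight below $m$ does not contain $\Omega$ and has fewer than $m2^m=j$ members, so some $p_0<j$ occurs in none of its sets $S_p\cap H_e$. The set $R$ of all $z$ with $G_z$ in the cover has fewer than $m$ elements. The point $(p_0,R)\in\Omega$ lies in no member of the cover. Hence $\varphi(\Omega)=m$.
\end{example}

The number $N$ enters only through $|Z|$, and $j$ depends only on $m$ and $\tau$. In the general case we must likewise find $\tau$ in terms of $m$ alone.

\subsection*{Several levels}
For (C) we need absorbing sets of every level $r\le m$. Take $Z=\{1,\dots,m\}\times Y$, write $\mathrm{lv}(z)=l$ for the \emph{level} of $z=(l,y)$, give $G_z$ the weight $\mathrm{lv}(z)$, and let $u\in e$ reduce weights by the factor $2^{-\mathrm{lv}(u)}$; so put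
\[
\varepsilon(e)=\prod_{u\in e}2^{-\mathrm{lv}(u)}\ge2^{-m|e|}\qquad(e\subseteq Z).
\]
The new feature is that a cover of a set $T$ with $\varphi(T)<r$ may contain sets $G_z$ of level below $r$. These must be absorbed too, so we need basic sets $G_z\cap H_u$, and then $G_z\cap H_e$, of weight $\mathrm{lv}(z)\varepsilon(e)$. Such sets are cheap, and they threaten the lower bound (B) in two ways.

\emph{First obstacle: absorption at equal level.} The strict inequality $\varphi(T)<r$ in (C) cannot be relaxed to $\varphi(T)\le r$. Suppose that (A) holds with $j$ sets, that (C) holds in the relaxed form for $r=1$, and that $N\ge j+t$ where $2^t\ge j$. Choose $G^1,\dots,G^t$ of submeasure at most $1$ in turn, where $G^s$ halves the submeasure of the sets $S_p\setminus\bigcup_{b<s}G^b$ $(p<j)$ and $G^a\setminus\bigcup_{a<b<s}G^b$ $(a<s)$. The sets $S_p\setminus\bigcup_{b\le t}G^b$ and $G^a\setminus\bigcup_{a<b\le t}G^b$ cover $\Omega$ and have submeasure at most $2^{-t}$ and $2^{-(t-a)}$. So $\varphi(\Omega)<j2^{-t}+2\le3$, whatever $m$ is. Consequently $G_z\cap H_e$ may be cheap only if $e$ contains an element of level above $\mathrm{lv}(z)$.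

\emph{Second obstacle: circular absorption.} This restriction is not enough. Suppose that $G_z\cap H_e$ has weight $\mathrm{lv}(z)\varepsilon(e)$ whenever $|e|\le\tau$ and some element of $e$ has level above $\mathrm{lv}(z)$. Take $u$ of level $2$ and distinct $z_1,\dots,z_\tau$ of level $1$. The sets
\[
G_u,\quad G_{z_1}\cap H_{\{u\}},\quad G_{z_2}\cap H_{\{u,z_1\}},\quad\dots,\quad G_{z_\tau}\cap H_{\{u,z_1,\dots,z_{\tau-1}\}}
\]
cover $\Omega$: given $(p,e)$, consider the first element of the list $u,z_1,\dots,z_\tau$ that is not in $e$. Their weights are $2,\frac14,\frac18,\dots$, so $\varphi(\Omega)<\frac52$, whatever $\tau$ is.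

Repeated use of (C) never produces this cover. It produces $G_z\cap H_e$ by first absorbing $G_z$ with an element $u_1$ of higher level chosen after $z$, and then absorbing the remainder with elements $u_2,u_3,\dots$, each chosen after all earlier ones. In the cover above, $G_{z_1}\cap H_{\{u\}}$ needs $u$ after $z_1$, while $G_{z_2}\cap H_{\{u,z_1\}}$ needs $u$ as first absorber and so $z_1$ after $u$. We therefore want a relation $x\lhd y$, read ``$y$ comes after $x$'', on the finite set $Y$, such that any small subset of $Y$ has a common successor and there are no cycles. On a finite set this is impossible, since following successors must lead to a repetition. But the lower bound will involve only $\tau+1$ elements of $Z$, so it suffices to exclude short cycles.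

\section{Two finite lemmas}\label{sec:lemmas}

\begin{lemma}\label{lem:relation}
For all $K,\ell\ge1$ there are a finite nonempty set $Y$ and a relation $\lhd$ on $Y$ such that
\begin{itemize}
\item[(i)] there is no sequence $y_0\lhd y_1\lhd\dots\lhd y_t=y_0$ with $1\le t\le\ell$;
\item[(ii)] for every $E\subseteq Y$ with $|E|\le K$ there is $y\in Y$ with $x\lhd y$ for all $x\in E$.
\end{itemize}
\end{lemma}

Each element will carry a color and, for $r\le\ell$, a set $F_r$ that remembers the colors seen $r$ steps earlier; its own color is required to be new.

\begin{proof}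
Let $Q$ be a set of $1+K+\dots+K^\ell$ colors. Let $Y$ consist of all $y=(c,F_1,\dots,F_\ell)$ with $c\in Q$, $F_r\subseteq Q$, $|F_r|\le K^r$ and $c\notin\bigcup_rF_r$; we write $c(y)$ and $F_r(y)$ for the coordinates. Put $x\lhd y$ if $c(x)\in F_1(y)$ and $F_r(x)\subseteq F_{r+1}(y)$ for $1\le r<\ell$.

For (ii), let $F_1=\{c(x):x\in E\}$ and $F_{r+1}=\bigcup_{x\in E}F_r(x)$ for $1\le r<\ell$. Then $|F_1|\le K$ and $|F_{r+1}|\le K\cdot K^r$, so $\bigcup_rF_r$ has at most $K+\dots+K^\ell$ elements and misses some color $c$. The element $y=(c,F_1,\dots,F_\ell)$ is as required; the case $E=\emptyset$ shows $Y\ne\emptyset$. For (i), along such a sequence $c(y_0)\in F_1(y_1)\subseteq F_2(y_2)\subseteq\dots\subseteq F_t(y_t)=F_t(y_0)$, which contradicts $c(y_0)\notin F_t(y_0)$.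
\end{proof}

The second lemma supplies $\tau$. In the lower bound, the elements of $Z$ that a point must escape will form a forest: the roots are the $z$ with $G_z$ in the cover, and a set $G_z\cap H_e$ in the cover makes $z$ a child of its first absorber. Levels decrease from parent to child, so the depth is at most $m$. The crude estimate $\varepsilon(e)\ge2^{-m\tau}$ allows $m2^{m\tau}$ children per node, which bounds the size of the forest only in terms of $\tau$ itself and is useless. The relation $\lhd$ will give an enumeration in which the $s$-th node has at most $m2^{ms}$ children, a bound free of $\tau$.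

An \emph{$m$-pattern of length $t$} is a sequence $(l_s,\pi_s)_{1\le s\le t}$ of pairs of integers with $1\le l_s\le m$ and $0\le\pi_s<s$ such that at most $m$ indices $s$ have $\pi_s=0$, for each $s\ge1$ at most $m2^{ms}$ indices $s'$ have $\pi_{s'}=s$, and $l_s<l_{\pi_s}$ whenever $\pi_s\ge1$. One reads $l_s$ as the level of the node $s$ and $\pi_s$ as its parent, with $\pi_s=0$ for a root.

\begin{lemma}\label{lem:pattern}
For every $m\ge1$ there is $\tau_m\ge m$ such that there is no $m$-pattern of length $\tau_m+1$.
\end{lemma}

\begin{proof}
An initial segment of an $m$-pattern is an $m$-pattern, and a pattern of length $t$ has at most $m(t+1)$ extensions of length $t+1$. So the $m$-patterns form a finitely branching tree under end-extension. If they had unbounded length, K\"onig's lemma would give an infinite sequence $(l_s,\pi_s)_{s\ge1}$ all of whose initial segments are patterns. Since $\pi_s<s$, every node reaches a root by iterating $\pi$, and since levels increase strictly along the way, it does so in fewer than $m$ steps. There are at most $m$ roots and every node has finitely many children, so by induction on $d$ finitely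 many nodes are at distance $d$ from a root. Hence there are finitely many nodes, a contradiction. Let $\tau_m$ be the maximum of $m$ and the greatest length of an $m$-pattern.
\end{proof}

For $m=2$ only roots can have children. Node $1$ is a root with at most $8$ children, so a second root has index at most $10$ and at most $2\cdot4^{10}$ children; the longest pattern has length $10+2^{21}$.

\section{Construction of the absorbing submeasure}\label{sec:construction}

\begin{proof}[Proof of Proposition~\ref{prop:absorb}]
Let $m\ge1$, let $\tau=\tau_m$ be as in Lemma~\ref{lem:pattern}, and let $j_m=m2^{m\tau}$. Given $N\ge1$, let $(Y,\lhd)$ be as in Lemma~\ref{lem:relation} for $K=Nj_m(\tau+1)$ and $\ell=\tau+1$. Let $Z=\{1,\dots,m\}\times Y$, with $\mathrm{lv}$ and $\varepsilon$ as in Section~\ref{sec:onelevel}, and put $(l,y)\lhd(l',y')$ if $y\lhd y'$. We use the frame of Section~\ref{sec:onelevel} with $Z$, $j=j_m$ and $\tau$. A pair $(z,e)$ with $z\in Z$ and $e\subseteq Z$ is \emph{admissible} if $1\le|e|\le\tau$ and $e$ has an enumeration $u_1,\dots,u_t$ with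
\[
z\lhd u_a\ \ (1\le a\le t),\qquad u_a\lhd u_b\ \ (1\le a<b\le t),\qquad\mathrm{lv}(u_1)>\mathrm{lv}(z).
\]
The basic sets are:
\begin{itemize}
\item[(a)] $S_p\cap H_e$ with $p<j_m$ and $|e|\le\tau$ ($e=\emptyset$ allowed), of weight $\varepsilon(e)$;
\item[(b)] $G_z$ with $z\in Z$, of weight $\mathrm{lv}(z)$;
\item[(c)] $G_z\cap H_e$ with $(z,e)$ admissible, of weight $\mathrm{lv}(z)\,\varepsilon(e)$;
\item[(d)] $\Omega$, of weight $m$.
\end{itemize}
Let $\varphi$ be the resulting submeasure. Then $\varphi\le m$ by (d), and (A) holds because $S_p=S_p\cap H_\emptyset$ has weight $1$. All weights are at least $2^{-m\tau}$, so a cover of weight at most $m$ has at most $j_m$ members, and a cover of weight below $m$ has fewer than $j_m$ members.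

\medskip
\emph{Proof of \emph{(C)}.} For each $T\in\mathcal T$ fix a cover $\mathcal C_T$ of weight $\varphi(T)\le m$. Say that a name \emph{mentions} $x\in Y$ if $x$ is the second coordinate of its $z$ or of an element of its $e$. A name mentions at most $\tau+1$ elements, so at most $Nj_m(\tau+1)=K$ elements of $Y$ are mentioned in $\bigcup_T\mathcal C_T$. By Lemma~\ref{lem:relation}(ii) there is $y\in Y$ with $x\lhd y$ for every mentioned $x$. By (i) with $t=1$ we have $y\not\lhd y$, so $y$ is not mentioned. Put $v_r=(r,y)$ and $G_r=G_{v_r}$ for $1\le r\le m$; then $\varphi(G_r)\le r$ by (b).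

Let $T\in\mathcal T$ and $\varphi(T)<r\le m$. We intersect each member of $\mathcal C_T$ with $H_{v_r}=\Omega\setminus G_r$. For every $e$ that occurs in $\mathcal C_T$ we have $v_r\notin e$, so $\varepsilon(e\cup\{v_r\})=2^{-r}\varepsilon(e)$, and $H_{e\cup\{v_r\}}=\emptyset$ if $|e|=\tau$.
\begin{itemize}
\item Type (a): $S_p\cap H_e\cap H_{v_r}=S_p\cap H_{e\cup\{v_r\}}$ is empty or basic of weight $2^{-r}\varepsilon(e)$.
\item Type (b): the weight $\mathrm{lv}(z)$ of $G_z$ is at most $\varphi(T)<r$, and $z\lhd v_r$. So $(z,\{v_r\})$ is admissible, and $G_z\cap H_{v_r}$ is basic of weight $2^{-r}\mathrm{lv}(z)$. This is where $\varphi(T)<r$ matches the level condition.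
\item Type (c): $G_z\cap H_e\cap H_{v_r}=G_z\cap H_{e\cup\{v_r\}}$. If $|e|=\tau$ it is empty. Otherwise append $v_r$ to an admissible enumeration of $e$; as $z\lhd v_r$ and $u\lhd v_r$ for all $u\in e$, and the first element is unchanged, $(z,e\cup\{v_r\})$ is admissible, and the weight is $2^{-r}\mathrm{lv}(z)\varepsilon(e)$.
\item Type (d) does not occur in $\mathcal C_T$, since $m\ge r>\varphi(T)$.
\end{itemize}
The nonempty intersections form a cover of $T\setminus G_r$ of weight at most $2^{-r}\varphi(T)$.

\medskip
\emph{Proof of \emph{(B)}.} Suppose that $\mathcal C$ is a cover of $\Omega$ of weight below $m$. Then $\mathcal C$ does not contain the set (d), and it has fewer than $j_m$ members, so some $p_0<j_m$ occurs in no member of type (a). We look for $e^*$ such that $(p_0,e^*)$ is not covered. It must contain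
\[
R=\{z\in Z:G_z\in\mathcal C\text{ is of type (b)}\},
\]
and $|R|<m\le\tau$ because these sets have weight at least $1$. Unlike in Example~\ref{ex:onelevel}, the point $(p_0,R)$ may lie in a set $G_z\cap H_e$ with $e\subseteq R$, and to escape it we have to add $z$. So we close up. List distinct elements $z_1,z_2,\dots$ of $Z$ as follows: first list $R$; then, as long as $\mathcal C$ contains a set $G_z\cap H_e$ of type (c) with all elements of $e$ listed and $z$ not listed, list such a $z$ next. The process stops since $Z$ is finite. Let $e^*$ be the set of listed elements.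

\smallskip
\emph{Claim:} $|e^*|\le\tau$.

Suppose not, and let $W=\{z_1,\dots,z_{\tau+1}\}$; then $R\subseteq W$. We reorder $W$ along $\lhd$. Every nonempty $W'\subseteq W$ has an element with no $\lhd$-successor in $W'$. Otherwise there is a walk $v_0\lhd v_1\lhd\dots\lhd v_{|W'|}$ in $W'$; two of its terms coincide, and the second coordinates between them form a closed walk in $Y$ of length at most $|W'|\le\tau+1=\ell$, which Lemma~\ref{lem:relation}(i) forbids. So we can choose $w_1,w_2,\dots,w_{\tau+1}$ in turn such that $w_s$ has no successor in $W\setminus\{w_1,\dots,w_{s-1}\}$. This enumerates $W$, and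
\begin{equation}\label{eq:order}
w_a\lhd w_b\ \text{ implies }\ b<a .
\end{equation}

Each $z\in W\setminus R$ was listed because of some $G_z\cap H_e\in\mathcal C$ whose $e$ had been listed before $z$, so that $e\subseteq W$. Fix such an $e$ and an admissible enumeration $u_1,\dots,u_t$ of it, and call $u_1$ the \emph{parent} of $z$. Say $u_1=w_s$. Then $\mathrm{lv}(z)<\mathrm{lv}(w_s)$. Since $z\lhd u_1$, the parent comes before $z$ by \eqref{eq:order}. Since $u_1\lhd u_b$ for $b>1$, again by \eqref{eq:order} we have $e\subseteq\{w_1,\dots,w_s\}$. Hence $|e|\le s$, and the weight of $G_z\cap H_e$ is at least $2^{-ms}$. Different children $z$ of $w_s$ use different members of $\mathcal C$, and the total weight is below $m$, so $w_s$ has at most $m2^{ms}$ children. Put $l_s=\mathrm{lv}(w_s)$, put $\pi_s=0$ if $w_s\in R$, and otherwise let $\pi_s$ be the index of the parent of $w_s$. Then $(l_s,\pi_s)_{1\le s\le\tau+1}$ is an $m$-pattern of length $\tau_m+1$, which contradicts Lemma~\ref{lem:pattern} and proves the claim.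

\smallskip
By the claim, $x=(p_0,e^*)$ is a point of $\Omega$. It lies in no member of $\mathcal C$ of type (a), by the choice of $p_0$. If $G_z\in\mathcal C$ is of type (b), then $z\in R\subseteq e^*$, so $x\notin G_z$. If $G_z\cap H_e\in\mathcal C$ is of type (c), then either $e\not\subseteq e^*$ and $x\notin H_e$, or $e\subseteq e^*$, in which case $z\in e^*$ because the listing has stopped, and $x\notin G_z$. So $\mathcal C$ does not cover $\Omega$. Therefore $\varphi(\Omega)\ge m$, and equality holds by (d).
\end{proof}

With Proposition~\ref{prop:absorb} the proof of Theorem~\ref{thm:example} is complete.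

\begin{thebibliography}{9}

\bibitem{BJ}
Bartoszy\'nski and Judah, \emph{Set Theory: On the Structure of the Real Line}.

\bibitem{BM}
J\"org Brendle and Diego A. Mej\'ia, \emph{Rothberger gaps in fragmented ideals}, arXiv:1409.0222 (2014).

\end{thebibliography}
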